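# Betti vectors of differential modules with finite length homology

## A long complex made from one free module

Let $S=\Bbbk[x_1,\ldots,x_n]$ be standard graded over a field $\Bbbk$, with homogeneous maximal ideal $\mathfrak m$. Write $M(c)_j=M_{c+j}$, so $S(-c)$ has its generator in degree $c$. Except where we say otherwise, $n\ge 1$.

Call $(F,\partial)$ **admissible** of degree $a\in\mathbb Z$ if $F\neq 0$ is a finitely generated graded free $S$-module, $\partial\colon F\to F$ is homogeneous of degree $a$, $\partial^2=0$, $\partial F\subseteq\mathfrak mF$, and $H(F)=\ker\partial/\operatorname{im}\partial$ has finite length. Let $\beta_j$ be the number of generators of $F$ in degree $j$.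

A map $F\to F$ of degree $a$ is the same thing as a degree-$0$ map $F(-ia)\to F(-(i-1)a)$, for any $i$. So we can write $F$ many times in a row. This row has two ends, and we close both.

**Construction (the capped complex).** Put $Z=\ker\partial$ and $Q=F/\operatorname{im}\partial$. Let $G_\bullet\to Z$ and $P_\bullet\to Q^*$ be finite minimal graded free resolutions, where ${}^*=\operatorname{Hom}_S(-,S)$. For $N\ge 2$ let $\widehat C^N$ be
$$\cdots\to G_1(-(N{-}1)a)\to G_0(-(N{-}1)a)\to F(-(N{-}1)a)\xrightarrow{\partial}\cdots\xrightarrow{\partial}F(-a)\xrightarrow{\partial}F\to P_0^*\to P_1^*\to\cdots \tag{1}$$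
with $F(-ia)$ in position $i$ for $0\le i\le N-1$, with $G_l(-(N-1)a)$ in position $N+l$, and with $P_l^*$ in position $-1-l$. The map out of $G_0$ is $G_0\to Z\subseteq F$. The map $F\to P_0^*$ is $F\to Q\to Q^{**}\to P_0^*$, where the last map is dual to $P_0\to Q^*$.

All maps have degree $0$. Consecutive maps compose to zero, since $\partial Z=0$ and $\operatorname{im}\partial$ maps to $0$ in $Q$. So $\widehat C^N$ is a bounded complex of finitely generated free modules.

**Example (Koszul, $n=2$).** Let $F$ have basis $e_0,e_1,e_2,e_{12}$ in degrees $0,\,1-a,\,1-a,\,2-2a$, with $\partial e_0=0$, $\partial e_1=x_1e_0$, $\partial e_2=x_2e_0$, $\partial e_{12}=x_1e_2-x_2e_1=:s$. Then $Z=Se_0\oplus Ss$ is free, so $G_0=Z$ and there is no $G_1$. Next, $Q=\Bbbk e_0\oplus (Se_1\oplus Se_2)/Ss\oplus Se_{12}$. The middle summand is isomorphic to $\mathfrak m$ up to a twist, by $e_i\mapsto x_i$. Since $\operatorname{Hom}(\Bbbk,S)=0$ and $\operatorname{Hom}(\mathfrak m,S)\cong S$, the module $Q^*$ is free of rank $2$, so $P_0^*=Q^{**}\cong S^2$ up to twists. The map $F\to P_0^*$ kills $e_0$, sends $(e_1,e_2)$ to $(x_1,x_2)$ in one summand and $e_{12}$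 to a basis element of the other.

The row of $F$'s is a union of Koszul complexes, one starting at each position $k$: $e_0$ of position $k$, then $e_1,e_2$ of position $k+1$, then $e_{12}$ of position $k+2$. Cutting the row to positions $0,\dots,N-1$ breaks four of them. The one with $k=N-2$ lacks its $e_{12}$, and the generator $s$ of $G_0$ supplies it. The one with $k=-1$ lacks its $e_0$, and $P_0^*$ supplies it. The stray $e_0$ of position $N-1$ cancels against $e_0\in G_0$, and the stray $e_{12}$ of position $0$ cancels against $P_0^*$. What remains after cancellation is a direct sum of $N$ shifted Koszul complexes, for $-1\le k\le N-2$. The homology has finite length.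

In general the caps do not fit so neatly. We shall see that they always make the homology finite length, and that their size does not depend on $N$. This is the use of the construction: it turns a statement about one differential module into a statement about ordinary complexes, with an error that disappears after division by $N$.

## Betti vectors, folds, and Banks's conjecture

Fix $a\le 0$.

**Definition (differential modules).** A graded differential $S$-module of degree $a$ is a finitely generated graded module $D$ with an $S$-linear endomorphism $\partial$, homogeneous of degree $a$, with $\partial^2=0$. These form the category $\operatorname{DM}(S,a)$. The homology is $H(D)=\ker\partial/\operatorname{im}\partial$.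

**Definition (Betti vector).** Every $D\in\operatorname{DM}(S,a)$ has a minimal free resolution: a quasi-isomorphism $F\to D$ in $\operatorname{DM}(S,a)$ with $F$ finitely generated graded free and $\partial F\subseteq\mathfrak mF$. It is unique up to isomorphism. The Betti vector is $\beta^{\mathrm{DM}}(D)=(\beta_j)_{j\in\mathbb Z}$ with $\beta_j=\dim_\Bbbk(F\otimes\Bbbk)_j$.

Example: let $n=1$ and $D=S/(x_1^2)$ with $\partial=0$. Take $F=Se\oplus Sf$, $\deg e=0$, $\deg f=2-a$, $\partial f=x_1^2e$. The map $e\mapsto1$, $f\mapsto 0$ commutes with the differentials and induces $H(F)=S/(x_1^2)\cong D$. So the Betti vector has a $1$ in degrees $0$ and $2-a$.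

**Definition (fold).** The fold of a bounded complex $F_\bullet$ of free modules (degree-$0$ maps) is $\bigoplus_iF_i(ia)$ with the sum of the differentials, each of which has degree $a$ after the twist. A generator of $F_i$ of degree $j$ has degree
$$j-ia \tag{2}$$
in the fold. If $F_\bullet$ is minimal, then its fold is its own minimal free resolution. The Koszul example above is the fold of the Koszul complex, with degrees $l(1-a)$.

**Definition (pure resolutions, chains).** For $d_0<\dots<d_n$, a pure resolution with degree sequence $d=(d_0,\dots,d_n)$ is a minimal free resolution $0\to S(-d_n)^{\beta_n}\to\cdots\to S(-d_0)^{\beta_0}$ of a finite length module; we always take the module nonzero. Put $d\le d'$ if $d_i\le d_i'$ for all $i$. A collection of degree sequences is a chain if it is totally ordered.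

Example: for $n=2$, $S/\mathfrak m^2$ has a pure resolution with $d=(0,2,3)$ and ranks $1,3,2$. The sequences $(0,1,3)\le(0,2,3)$ form a chain. The sequences $(0,3)$ and $(1,2)$, for $n=1$, do not.

Maya Banks, "Boij-Söderberg Conjectures for Differential Modules", arXiv:2212.03794 (2022), poses the following conjecture: if the homology of a differential module is nonzero of finite length, its Betti vector is a mixture of Betti vectors of folds of pure resolutions, and the mixture can be taken along a chain. A positive rational combination is a finite nonempty sum with positive rational coefficients. The conjecture is true, over every field.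

**Theorem 1.** Let $a\le0$ and let $D\in\operatorname{DM}(S,a)$ have nonzero homology of finite length. Then $\beta^{\mathrm{DM}}(D)$ is a positive rational combination of Betti vectors of folds of pure resolutions with finite length homology whose degree sequences form a chain.

For $n=0$ this is trivial: $\mathfrak m=0$, so a minimal $F$ has $\partial=0$; pure resolutions are $S(-d_0)^{\beta_0}$; and any set of sequences $(d_0)$ is a chain. From now on $n\ge1$.

**Theorem 2.** Let $a\in\mathbb Z$ be arbitrary.

* (i) Let $(F,\partial)$ be admissible of degree $a$. Then its vector of numbers of generators is a combination as in Theorem 1.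
* (ii) Conversely, every positive rational combination of Betti vectors of folds of pure resolutions has a positive integer multiple that is the vector of generator numbers of an admissible $F$ with $H(F)\ne0$. Hence for $\varphi\colon\mathbb Z\to\mathbb Q$, the inequality $\sum_j\varphi(j)\beta_j\ge0$ holds for all $F$ as in (i) if and only if $\sum_{l=0}^n\varphi(d_l-la)\prod_{l'\ne l}|d_l-d_{l'}|^{-1}\ge0$ for all integers $d_0<\dots<d_n$.
* (iii) Let $a\le0$ and let $F$ be as in (i). Then $F$ has generators in at least $n+1$ distinct degrees, and the largest and smallest generator degrees differ by at least $n(1-a)$. Both bounds are sharp. If there are exactly $n+1$ generator degrees $e_0<\dots<e_n$, then $e_{l+1}-e_l\ge1-a$ and, for a constant $c>0$, $\beta_{e_l}=c\prod_{l'\ne l}|(e_l-e_{l'})+(l-l')a|^{-1}$.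
* (iv) For $n=1$ and every $a\le0$, chain decompositions as in Theorem 1 are in general not unique.

(For $a>0$, "Betti vector of a fold" means its vector of generator numbers.) The one substantial result we cite is the existence theorem in Eisenbud–Schreyer, *Betti numbers of graded modules and cohomology of vector bundles*, J. AMS 22 (2009).

**Theorem 3 (Eisenbud–Schreyer).** For every field $\Bbbk$ and all integers $d_0<\dots<d_n$ there is a nonzero finite length graded $S$-module with a pure resolution of degree sequence $d$.

## One variable by hand, and what breaks for two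

**The case $n=1$.** Let $x=x_1$ and let $F$ be admissible. Graded submodules of graded free $\Bbbk[x]$-modules are free, so $Z$ is free. Up to a twist, $F/Z\cong\operatorname{im}\partial\subseteq F$ is free too. Hence $F=Z\oplus W$ with $\partial\colon W\to Z$ injective and $H(F)=Z/\partial W$. Finite length forces $\operatorname{rank}W=\operatorname{rank}Z$. In homogeneous bases the matrix of $W\to Z$ has entries $cx^e$ with $e\ge1$, by minimality. A nonzero entry of smallest exponent divides every other entry, so it can be used to clear its row and column by homogeneous operations. Repeating this, the matrix becomes diagonal. So $F$ is a direct sum of folds of resolutions $S(-d_1)\to S(-d_0)$ of $S(-d_0)/(x^{d_1-d_0})$.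

It remains to get a chain. Let $p_1\le\dots\le p_r$ be the sorted list of all $d_0$'s, and $q_1\le\dots\le q_r$ that of all $d_1$'s. The $i$ pairs that own $q_1,\dots,q_i$ have lower ends below $q_i$, so at least $i$ of the $d_0$'s are $<q_i$. Hence $p_i<q_i$. The pairs $(p_i,q_i)$ form a chain and give the same Betti vector, because each fold has one generator in degree $d_0$ and one in degree $d_1-a$. This proves Theorem 1 for $n=1$.

**A case with $n=2$.** Let $a=0$ and fold the resolution of $S/(x_1,x_2^2)$: one generator in each of the degrees $0,1,2,3$. The sequences $(0,1,3)\le(0,2,3)$ work. The weights $(\frac13,\frac12,\frac16)$ and $(\frac16,\frac12,\frac13)$ are proportional to the ranks of pure resolutions of these types (Section "Tables and pure tables"), and twice their sum is $1$ in each of the degrees $0,1,2,3$. The fold has forgotten whether a generator came from position $0$, $1$ or $2$; this is the information that the conjecture asks us to do without.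

**First attempt: split off the kernel.** For $n\ge2$ the argument above fails at $F=Z\oplus W$. In the Koszul example, $F/Z$ is, up to twist, $\operatorname{im}\partial=\mathfrak me_0\oplus Ss$, and $\mathfrak m$ is not free. So $Z$ is not a direct summand.

**Second attempt: unroll and truncate.** We may instead look only at numbers, cut the row $\cdots\to F(-a)\to F\to\cdots$ to $N$ terms, and decompose the table of this honest complex. The attempt stops at the two ends. At the left end the homology is a twist of $Z$. Localizing at the zero ideal gives $\operatorname{rank}Z=\frac12\operatorname{rank}F>0$, so this is not of finite length. The numbers notice: in a complex with finite length homology the alternating sum of the ranks is $0$, but for $N$ odd it is $\operatorname{rank}F\ne0$ here. No combination of tables of pure resolutions can equal this table. The caps in (1) repair the ends.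

The plan has three parts: a decomposition theorem for complexes with finite length homology (Theorem 6), its application to $\widehat C^N$ and a limit $N\to\infty$, and a final rearrangement into a chain.

## Tables and pure tables

A *table* is a finitely supported array $(\beta_{i,j})_{i,j\in\mathbb Z}$; a *cell* is a pair $(i,j)$ of position and degree. A bounded complex $C$ of finitely generated graded free modules is *minimal* if $d(C)\subseteq\mathfrak mC$; its table is $\beta_{i,j}(C)=\dim(C_i\otimes\Bbbk)_j$.

**The numerical equations.** Suppose $H(C)$ has finite length. Then $\sum_{i,j}(-1)^i\beta_{i,j}t^j/(1-t)^n$ is the alternating sum of the Hilbert series of the $H_i(C)$, hence a Laurent polynomial. So the numerator vanishes to order at least $n$ at $t=1$. Its $r$-th derivative divided by $r!$ gives $\sum(-1)^i\beta_{i,j}\binom jr=0$ for $0\le r<n$. The polynomials $\binom tr$, $r<n$, span all polynomials of degree $<n$, so this says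
$$\sum_{i,j}(-1)^i\beta_{i,j}\,g(j)=0\qquad\text{for all }g\in\mathbb Q[t],\ \deg g<n. \tag{3}$$
On tables supported on a given set of cells involving at least $n$ distinct degrees, (3) amounts to exactly $n$ independent equations: the equation of $g$ is trivial on such tables only if $g$ vanishes at all these degrees, and a nonzero $g$ of degree $<n$ cannot vanish at $n$ points.

**Definition (pure tables).** For $w=(k;w_k<w_{k+1}<\dots<w_{k+n})$, the pure table $\pi_w$ has entry $\prod_{l\ne i}|w_l-w_i|^{-1}$ at the cell $(i,w_i)$, $k\le i\le k+n$, and zeros elsewhere. Example: $\pi_{(0;0,2,3)}$ has entries $\frac16,\frac12,\frac13$, in the ratio $1:3:2$ of $S/\mathfrak m^2$.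

Pure tables satisfy (3): $\prod_{l\ne i}(w_i-w_l)$ has sign $(-1)^{k+n-i}$, so
$$\sum_i(-1)^i\pi_w(i,w_i)g(w_i)=(-1)^{k+n}\sum_i\frac{g(w_i)}{\prod_{l\ne i}(w_i-w_l)},$$
which up to sign is the $n$-th divided difference of $g$, and that is zero for $\deg g<n$.

On $n+1$ cells of distinct degrees, the solutions of (3) form a line. So the table of a pure resolution with degree sequence $d$ is a multiple of $\pi_{(0;d)}$, and the factor is positive and rational since both tables are nonnegative, nonzero and rational. By Theorem 3, every $\pi_w$ is therefore a positive rational multiple of the table of a homologically shifted minimal resolution of a finite length module.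

## Exact complexes of vector spaces from products of projective lines

To bound a cone of tables we need linear inequalities that hold for all complexes with finite length homology. For $n=1$ there is an obvious source: set $x=1$. Torsion homology dies, and $C$ becomes an exact complex of vector spaces whose basis elements still carry degrees, which the differential strictly lowers. We now do the same for all $n$.

Let $R=\{r_1<\dots<r_{n-1}\}$ be a set of $n-1$ integers ("roots"). For $s\in\mathbb Z$ put
$$q(s)=\#\{l:r_l<s\},\quad h(s)=\prod_l|s-r_l|,\quad t_{m,s}(\beta)=h(s)\,\beta_{m+q(s),\,s},\quad t_m=\sum_st_{m,s}.$$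
So a cell $(i,s)$ contributes to $t_{m,s}$ only for $m=i-q(s)$, and not at all if $s\in R$.

**Lemma 4.** If $C$ is a minimal bounded complex with finite length homology, there is an exact bounded complex $T$ of finite-dimensional vector spaces with $T_m=\bigoplus_sT_{m,s}$, $\dim T_{m,s}=t_{m,s}(\beta(C))$ and $d(T_{m,s})\subseteq\bigoplus_{s'<s}T_{m-1,s'}$.

Example: $n=2$, $C$ the Koszul complex, $R=\{1\}$. The cells $(0,0)$, $(1,1)$, $(2,2)$ with entries $1,2,1$ give $t_{0,0}=1$, nothing (as $h(1)=0$), and $t_{1,2}=1$. So $T$ is an isomorphism $\Bbbk\to\Bbbk$ from degree $2$ to degree $0$.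

**Step 1: a space with the right cohomology.** The purpose is to turn $h(s)$ and $q(s)$ into cohomology. Let $X=(\mathbb P^1)^{n-1}$, a point if $n=1$, with coordinates $(u_l:v_l)$. The $n$ coefficients of $\prod_{l=1}^{n-1}(u_lY+v_lZ)$, as a form in $Y,Z$, are sections of $\mathcal O_X(1,\dots,1)$. They have no common zero, because a product of nonzero linear forms is nonzero. So they define $\pi\colon X\to\mathbb P^{n-1}=\operatorname{Proj}S$ with $\pi^*\mathcal O(1)=\mathcal O(1,\dots,1)$. Put $L=\mathcal O_X(r_1-1,\dots,r_{n-1}-1)$ and $L(-s)=L\otimes\pi^*\mathcal O(-s)=\mathcal O_X(r_1-1-s,\dots,r_{n-1}-1-s)$. On $\mathbb P^1$, $\mathcal O(r-1-s)$ has only $h^0=r-s$ if $s<r$, no cohomology if $s=r$, and only $h^1=s-r$ if $s>r$. By Künneth, $h^q(X,L(-s))=h(s)$ if $q=q(s)$, and $0$ otherwise.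

**Step 2: an exact Čech complex.** The purpose is to use that $H(C)$ has finite length. The complex of sheaves $\widetilde C$ on $\mathbb P^{n-1}$ is exact. It is a bounded exact complex of vector bundles, hence locally split: the last surjection splits locally, its kernel is again a bundle, and so on. So its pullback is exact, and so is $\mathcal C=\pi^*\widetilde C\otimes L$, with $\mathcal C_i=\bigoplus_sL(-s)^{\beta_{i,s}}$. Take a finite affine open cover of $X$; intersections are affine because $X$ is separated. Let $K$ be the total complex of the alternating Čech bicomplex, $K_m=\bigoplus_{i-q=m}\check C^q(\mathcal C_i)$. For fixed $q$, the complex in $i$ consists of sections of the exact complex $\mathcal C$ over affine opens, so it is exact. A bounded bicomplex with exact rows has exact total complex. So $K$ is exact.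

**Step 3: the grading by $s$.** Write $K=\bigoplus_sK^{(s)}$, where $K^{(s)}$ comes from the generators of degree $s$; only finitely many $s$ occur. An entry $S(-s)\to S(-s')$ of the differential of $C$ has degree $s-s'$, and minimality with degree-$0$ maps leaves only entries with $s'<s$. So the differential of $K$ is $\nabla=\delta+d'$, with $\delta$ the Čech part preserving $s$, with $\delta^2=0$, and with $d'$ strictly lowering $s$.

**Step 4: cancelling everything that is not cohomology.** The purpose is to replace $K$ by a finite-dimensional complex. For each $s$ split, compatibly with $m$, $K^{(s)}=H^{(s)}\oplus B^{(s)}\oplus B'^{(s)}$ with $B^{(s)}=\operatorname{im}\delta$, $H^{(s)}\oplus B^{(s)}=\ker\delta$, and hence $\delta\colon B'^{(s)}\cong B^{(s)}$ and $H^{(s)}\cong H(K^{(s)},\delta)$. Let $H,B,B'$ be the sums over $s$, and let $\nabla_{UW}$ be the component $W\to U$ of $\nabla$. The component $\nabla_{BB'}$ is the isomorphism $\delta$ plus a part strictly lowering $s$. As only finitely many $s$ occur, it is invertible, and its inverse does not raise $s$.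

Put $E=B'+\nabla(B')$, a subcomplex since $\nabla^2=0$. If $b'=\nabla b''$ with $b',b''\in B'$, then $\nabla_{BB'}b''=0$, so $b''=0$. The same computation shows that $\nabla$ is injective on $B'$. Hence $E=B'\oplus\nabla(B')$ with $\nabla\colon B'\cong\nabla(B')$. If $\nabla(b'+\nabla b'')=0$ then $\nabla b'=0$, so $b'=0$ and the element is the boundary $\nabla b''$. So $E$ is acyclic. The projection of $\nabla(B')$ to $B$ along $H\oplus B'$ is an isomorphism, so $K=H\oplus E$. As $K$ and $E$ are acyclic, $T:=K/E\cong H$ is exact.

**Step 5: the differential of $T$.** Let $\eta\in H$, $b=\nabla_{BH}\eta$, $b'=\nabla_{BB'}^{-1}b$. Modulo $E$ we have $\nabla\eta\equiv\nabla_{HH}\eta+b$. Also $\nabla b'\equiv\nabla_{HB'}b'+b$ modulo $B'$, and $\nabla b'\in E$, so $b\equiv-\nabla_{HB'}b'$ modulo $E$. Hence the differential of $T\cong H$ is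
$$\nabla_{HH}-\nabla_{HB'}\nabla_{BB'}^{-1}\nabla_{BH}.$$
As $\delta$ kills $H$ and $B$ and maps $B'$ to $B$, the components $\nabla_{HH},\nabla_{HB'},\nabla_{BH}$ have no $\delta$-part, so they strictly lower $s$. Hence the differential strictly lowers $s$. Finally, $H^{(s)}$ in degree $m$ is $\bigoplus_{i-q=m}H^q(X,L(-s))^{\beta_{i,s}}$. Only $q=q(s)$ counts, which gives the dimension $h(s)\beta_{m+q(s),s}=t_{m,s}(\beta(C))$. $\square$

**Lemma 5.** For $C$ as in Lemma 4 and all $k,j\in\mathbb Z$, the following functionals are $\ge0$ at $\beta(C)$, and also on every $\pi_w$: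
$$f^{\rm I}_{R,k,j}=\sum_{s\le j}t_{k,s}-\sum_{s\le j+1}t_{k+1,s}+\sum_{m\ge k+2}(-1)^{m-k}t_m,\qquad f^{\rm II}_{R,k}=\sum_{m\ge k}(-1)^{m-k}t_m.$$

*Proof.* Let $b_m=\dim\ker(T_m\to T_{m-1})=\dim d(T_{m+1})$, so $t_m=b_m+b_{m-1}$. Telescoping, $f^{\rm II}=b_{k-1}\ge0$ and $\sum_{m\ge k+2}(-1)^{m-k}t_m=b_{k+1}$. With $\le$ referring to the second index, $d(T_{k+1}^{\le j+1})\subseteq T_k^{\le j}$, because $d$ lowers that index by at least $1$. Its kernel there has dimension at most $b_{k+1}$. So $\dim T_{k+1}^{\le j+1}\le\dim T_k^{\le j}+b_{k+1}$, which is $f^{\rm I}\ge0$. Each $\pi_w$ is a positive multiple of the table of such a complex. $\square$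

**The Euler characteristic.** Since $(-1)^{q(s)}h(s)=\prod_l(r_l-s)$ is a polynomial in $s$ of degree $n-1<n$, every $\beta$ satisfying (3) has
$$\sum_m(-1)^mt_m=\sum_{i,s}(-1)^{i}\beta_{i,s}(-1)^{q(s)}h(s)=0. \tag{4}$$

## Cones of pure tables along paths

The next statement is the finite length case of a theorem of Eisenbud–Erman (*Categorified duality in Boij–Söderberg theory and invariants of free complexes*, JEMS 19 (2017)). We prove it in full and do not use theirs.

**Theorem 6.** Let $C\ne0$ be a minimal complex in positions $0,\dots,N$ ($N\ge n$) with finite length homology. Then $\beta(C)$ is a nonnegative rational combination of pure tables $\pi_w$ with $w=(k;\dots)$, $0\le k\le N-n$. If $N=n$, the $w=(0;d)$ with nonzero coefficient can be chosen so that the degree sequences $d$ form a chain.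

The strategy: build finitely many full-dimensional simplicial cones from pure tables, and let $\mathcal K$ be their union. Walk in a straight line from an interior point of $\mathcal K$ to $\beta(C)$. If we leave $\mathcal K$, we leave through a facet of one of the cones. We show that behind each facet there is either another of our cones, or a linear inequality that holds for $\beta(C)$.

**Step 1: the window and the space.** Choose integers $\lambda<\mu$ such that all cells of $\beta(C)$ lie in $\Omega=\{(i,j):0\le i\le N,\ \lambda+i\le j\le\mu+i\}$, and let $M=\#\Omega$. Let $V$ be the real vector space of tables supported on $\Omega$ satisfying (3). The degrees in $\Omega$ run from $\lambda$ to $\mu+N$, so there are at least $n$, and $\dim V=M-n$. From now on $w=(k_w;w_{k_w},\dots,w_{k_w+n})$ has all its cells in $\Omega$; then $\pi_w\in V$.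

**Step 2: paths.** The purpose is to list pure tables so that each new one uses one new cell. There are two kinds of moves.

* $U_i$ ("up"), for $k_w\le i\le k_w+n$: replace $w_i$ by $w_i+1$. It is allowed if $w_i+1\le\mu+i$ and, when $i+1\le k_w+n$, $w_i+1<w_{i+1}$.
* $\Delta$ ("drop"): $(k;w_k,\dots,w_{k+n})\mapsto(k-1;\lambda+k-1,w_k,\dots,w_{k+n-1})$. It is allowed if $k\ge1$ and $w_{k+n}=\mu+k+n$. The result is strictly increasing since $w_k\ge\lambda+k$.

A *path* is a sequence of moves from $(N-n;\lambda+N-n,\dots,\lambda+N)$ to $(0;\mu,\dots,\mu+n)$. Its *elements* are the $w$'s that occur, including both ends. Paths exist: raise positions $N,N-1,\dots,N-n$ to the top in this order; then alternately apply $\Delta$ and raise the new lowest position $i$ to $\mu+i$, which stays below the entry $\mu+i+1$ next to it.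

Each move removes one cell and adds one. Along a path, position $i$ enters at $\lambda+i$ (or is there at the start), increases by unit steps, and leaves only from $\mu+i$ (or is there at the end). So every cell of $\Omega$ is occupied exactly during one nonempty interval of the path. The first element has $n+1$ cells and every move adds one cell that has not occurred before, so a path has $1+M-(n+1)=M-n$ elements. Each later table is nonzero at a cell where all earlier ones vanish, so the tables are linearly independent. They form a basis of $V$ and span a full-dimensional simplicial cone, a *path cone*. Let $\mathcal K$ be the union of the finitely many path cones; it is closed. If $N=n$ there are no drops, and the elements of a path form a chain.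

**Example.** Let $n=1$, $N=2$, $\lambda=0$, $\mu=1$, so $M=6$. There are two paths of length $M-n=5$:
$$(1;1,2),\ (1;1,3),\ (0;0,1),\ (0;0,2),\ (0;1,2)\quad\text{and}\quad(1;1,2),\ (1;1,3),\ (1;2,3),\ (0;0,2),\ (0;1,2).$$
They differ in the third element, with $\pi_{(1;2,3)}=2\pi_{(1;1,3)}+2\pi_{(0;0,2)}-\pi_{(0;0,1)}$, as one checks on the cells $(1,1),(2,3),(0,0),(1,2)$. So the two cones share a facet and lie on opposite sides of it.

**Lemma 7 (facets).** Let $\sigma$ be a path cone, $x$ an element of the path, and $\tau$ the facet of $\sigma$ spanned by the other elements. Then either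

* (α) there is a path obtained by replacing $x$ by some $x'$, with $\pi_x,\pi_{x'}$ strictly on opposite sides of the hyperplane $\langle\tau\rangle$; or
* (β) there is a linear functional $f$ on $V$, nonnegative on $\beta(C)$ and on all $\pi_w$, with $f|_\tau=0$ and $f(\pi_x)>0$.

*Proof.* We sort the cases by the two moves next to $x$.

**Step 3: private cells.** If $x$ contains a cell $c$ contained in no other element of the path, let $f$ be the $c$-entry; (β) holds. Call this the *entry case*. It applies if $x$ is the first element ($c$ the cell removed by the first move, which never returns) or the last ($c$ the cell added by the last move). Otherwise let $y\to x\to z$ be the two moves at $x$, and $k=k_y$.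

**Step 4: which pairs of moves can be swapped.** The purpose is to find $x'$ with $y\to x'\to z$.

1. $U_i,U_i$: entry case with $c=(i,x_i)$, which is added and then removed.
2. $U_i$ then $U_l$, $i\ne l$. The move $U_l$ is allowed at $x$. Its conditions at $y$ are the same unless $w_{l+1}$ has changed, that is $l=i-1$. In that case it fails at $y$ exactly if $y_i=y_{i-1}+1$; call this *type I*. If $U_l$ is allowed at $y$, then $U_i$ is allowed afterwards: raising another position affects the conditions of $U_i$ only if that position is $i+1$, and then it relaxes them. So outside type I the order can be swapped.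
3. $U_i$ then $\Delta$. If $i=k+n$: entry case with $c=(k+n,\mu+k+n)$, added and then removed. Otherwise $k\le i\le k+n-1$ and $y_{k+n}=x_{k+n}=\mu+k+n$, so $\Delta$ is allowed at $y$. After it, $U_i$ is allowed: its conditions are the same as at $y$, or one fewer if $i=k+n-1$. The order can be swapped.
4. $\Delta$ then $U_i$. Here $x=(k-1;\lambda+k-1,y_k,\dots,y_{k+n-1})$. If $i=k-1$: entry case with $c=(k-1,\lambda+k-1)$. Otherwise $k\le i\le k+n-1$. For $i<k+n-1$ the conditions of $U_i$ are the same at $y$ as at $x$. For $i=k+n-1$ the extra condition at $y$ holds because $y_i+1\le\mu+i<\mu+k+n=y_{k+n}$. So $U_i$ is allowed at $y$, and $\Delta$ is allowed afterwards since $y_{k+n}$ is untouched. The order can be swapped.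
5. $\Delta,\Delta$: call this *type II*.

**Step 5: swappable pairs give (α).** Let the first move remove the cell $p_0$ and add $p_1$, and the second remove $q_0$ and add $q_1$. In each swappable case these are four distinct cells: a move $U$ involves two cells of one position $i$, and the other move involves other cells ($U_l$ with $l\ne i$, or $\Delta$, whose cells are in the positions $k-1$ and $k+n$, with $k\le i\le k+n-1$). Swapping gives a path through $y,x',z$. Apart from $n-1$ common cells, $y$ contains $p_0,q_0$; $x$ contains $p_1,q_0$; $z$ contains $p_1,q_1$; $x'$ contains $p_0,q_1$. All four tables live on these $n+3$ cells, which involve at least $n$ distinct degrees (already those of $y$ do). So the solutions of (3) there form a space of dimension $3$, with basis $\pi_y,\pi_x,\pi_z$. Write $\pi_{x'}=c_y\pi_y+c_x\pi_x+c_z\pi_z$. The cell $q_1$ is contained only in $z$ and $x'$, so $c_z>0$. The cell $p_1$ is contained in $x$ and $z$, but not in $y$ or $x'$, so $c_x\pi_x(p_1)+c_z\pi_z(p_1)=0$ and $c_x<0$. As $\pi_y,\pi_z\in\tau$, this is (α).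

**Step 6: type I gives (β).** Put $p=i-1$ and $j=y_p$. Then $k\le p<p+1\le k+n$, and
$$(y_p,y_{p+1})=(j,j+1),\qquad(x_p,x_{p+1})=(j,j+2),\qquad(z_p,z_{p+1})=(j+1,j+2),$$
with all other coordinates of $y,x,z$ equal and $k_y=k_x=k_z=k$. Take as roots the $n-1$ common degrees, $R=\{y_i:k\le i\le k+n,\ i\ne p,p+1\}$; then the common cells contribute nothing. As $y$ and $x$ are strictly increasing, $y_{p-1}<j$ and $y_{p+2}>j+2$, when defined. Take $f=f^{\rm I}_{R,k,j}$, nonnegative on $\beta(C)$ and all $\pi_w$ by Lemma 5. We check three things, using $m=i-q(s)$ for a cell $(i,s)$ with $s\notin R$.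

*Elements $w$ before or equal to $y$.* Here $k_w\ge k$ and $w_i\le y_i$ for $k_w\le i\le k+n$. Let $(i,s)$ be a cell of $w$ with $s\notin R$.

* $k\le i<p$: $s\le y_i\in R$, so $s<y_i<j$. The roots below $s$ are among $y_k,\dots,y_{i-1}$, so $q(s)\le i-k$ and $m\ge k$.
* $i=p$: $s\le j$, $q(s)\le p-k$, so $m\ge k$.
* $i=p+1$: $s\le j+1$, $q(s)\le p-k$, so $m\ge k+1$.
* $p+2\le i\le k+n$: $s<y_i$, and the roots below $s$ are among $y_k,\dots,y_{i-1}$ without $y_p,y_{p+1}$. So $q(s)\le i-2-k$ and $m\ge k+2$.
* $i>k+n$: $q(s)\le n-1$, so $m\ge k+2$.

So always $m\ge k$; $m=k$ forces $i\le p$ and $s\le j$; $m=k+1$ forces $i\le p+1$ and $s\le j+1$. The restrictions on $s$ in $f$ exclude nothing, and $f(\pi_w)=\sum_m(-1)^{m-k}t_m(\pi_w)=0$ by (4).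

*Elements $w$ after or equal to $z$.* Here $k_w\le k$ and $w_i\ge z_i$ for $k\le i\le k_w+n$. Let $(i,s)$ be a cell of $w$ with $s\notin R$.

* $i<k$: $m\le i\le k-1$.
* $k\le i<p$: $s>y_i$, so $y_k,\dots,y_i$ are below $s$, $q(s)\ge i-k+1$, and $m\le k-1$.
* $i=p$: $s\ge j+1$, $q(s)\ge p-k$, so $m\le k$.
* $i=p+1$: $s\ge j+2$, $q(s)\ge p-k$, so $m\le k+1$.
* $i\ge p+2$: $s>y_i>j+2$, $q(s)\ge(p-k)+(i-p-1)$, so $m\le k+1$.

So $m\le k+1$; $m=k+1$ forces $s\ge j+2$; $m=k$ forces $s\ge j+1$. No cell contributes to $f$, and $f(\pi_w)=0$.

*The element $x$.* Its cells with degree outside $R$ are $(p,j)$ and $(p+1,j+2)$, both with $q=p-k$. The first has $m=k$ and counts; the second has $m=k+1$ and does not, as $j+2>j+1$. So $f(\pi_x)=h(j)\pi_x(p,j)>0$. This is (β).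

Example: for $n=1$, $y=(0;0,1)$, $x=(0;0,2)$, $z=(0;1,2)$ we have $R=\emptyset$, $p=0$, $j=0$. On tables in positions $0,1$ with degrees $\ge0$ in position $0$ and $\ge1$ in position $1$, $f=\beta_{0,0}-\beta_{1,1}$. It vanishes on $\pi_y$ and $\pi_z$ and equals $\frac12$ on $\pi_x$.

**Step 7: type II gives (β).** Both drops being allowed, $k\ge2$, $y_{k+n}=\mu+k+n$ and $y_{k+n-1}=\mu+k+n-1$, so
$$y=(k;y_k,\dots,y_{k+n-2},\mu+k+n-1,\mu+k+n),\qquad x=(k-1;\lambda+k-1,y_k,\dots,y_{k+n-2},\mu+k+n-1),$$
$$z=(k-2;\lambda+k-2,\lambda+k-1,y_k,\dots,y_{k+n-2}).$$
Again take the $n-1$ common degrees, $R=\{y_k,\dots,y_{k+n-2}\}$, and $f=f^{\rm II}_{R,k}$.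

*Elements $w$ before or equal to $y$:* $k_w\ge k$. A cell with $k\le i\le k+n-2$ and $s\notin R$ has $s<y_i$, $q(s)\le i-k$, $m\ge k$. A cell with $i\ge k+n-1$ has $q(s)\le n-1$, so $m\ge k$. Hence $f(\pi_w)=\sum_m(-1)^{m-k}t_m(\pi_w)=0$ by (4).

*Elements $w$ after or equal to $z$:* $k_w\le k-2$, so $i\le k+n-2$. If $i\le k-1$, then $m\le k-1$. If $k\le i\le k+n-2$ and $s\notin R$, then $s\ge z_i=y_i$ gives $s>y_i$, $q(s)\ge i-k+1$, $m\le k-1$. So $f(\pi_w)=0$.

*The element $x$:* the cell $(k-1,\lambda+k-1)$ has $q=0$ and $m=k-1$, and does not count. The cell $(k+n-1,\mu+k+n-1)$ lies above all roots, so $q=n-1$, $m=k$ and $h>0$. So $f(\pi_x)>0$. This is (β), and Lemma 7 is proved. $\square$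

**Step 8: walking to $\beta(C)$.** The purpose is to conclude Theorem 6. The table $v=\beta(C)$ lies in $V$ by (3). Suppose $v\notin\mathcal K$. For each face of codimension $\ge2$ of a path cone, with span $Y$, the space $Y+\mathbb Rv$ is a proper subspace of $V$. Choose $p$ in the interior of some path cone, outside these finitely many subspaces, and put $u_\theta=(1-\theta)p+\theta v$ for $\theta\in[0,1]$. No $u_\theta$ lies in a face of codimension $\ge2$: for $\theta<1$ this would give $p\in Y+\mathbb Rv$, and for $\theta=1$ it would give $v\in\mathcal K$.

Let $\theta^*=\max\{\theta:u_\theta\in\mathcal K\}$; it exists because $\mathcal K$ is closed and $u_0\in\mathcal K$. Then $\theta^*<1$. Let $u=u_{\theta^*}\in\sigma$ for a path cone $\sigma$. By maximality $u$ is not interior to $\sigma$, so it lies in the relative interior of a facet $\tau$. In case (α), the two path cones that share $\tau$ and lie on opposite sides of it form a neighborhood of $u$, which contradicts maximality. In case (β), $f\ge0$ on $\mathcal K$ and $f\ne0$, so $f(p)>0$ because $p$ is an interior point of $\mathcal K$. With $f(v)\ge0$ we get $f(u)=(1-\theta^*)f(p)+\theta^*f(v)\ge(1-\theta^*)f(p)>0$,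 which contradicts $f|_\tau=0$.

So $v$ lies in a path cone. The coefficients are rational because $v$ and the linearly independent generators are rational. For $N=n$ the generators of a path cone form a chain. $\square$

## The limit $N\to\infty$ of the capped complexes

Let $(F,\partial)$ be admissible of degree $a\in\mathbb Z$, with vector $\beta$ of generator numbers. For Theorem 1, take $F$ to be the minimal free resolution of $D$: it is nonzero because $H(F)\cong H(D)\ne0$, it is admissible, and $\beta=\beta^{\mathrm{DM}}(D)$. So Theorem 2(i) implies Theorem 1. We return to (1).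

**Step 1: away from $\mathfrak m$, $Z$ and $Q$ are free.** Let $\mathfrak p\ne\mathfrak m$ be a prime. As $H(F)$ has finite length, $H(F)_{\mathfrak p}=0$, so $\operatorname{im}\partial_{\mathfrak p}=Z_{\mathfrak p}$. Hence $Q_{\mathfrak p}=F_{\mathfrak p}/Z_{\mathfrak p}\cong\operatorname{im}\partial_{\mathfrak p}=Z_{\mathfrak p}$. Suppose $s=\operatorname{pd}Z_{\mathfrak p}>0$; it is finite as $S_{\mathfrak p}$ is regular. Then $0\to Z_{\mathfrak p}\to F_{\mathfrak p}\to Q_{\mathfrak p}\to0$ gives $\operatorname{pd}Q_{\mathfrak p}=s+1$, which contradicts $Q_{\mathfrak p}\cong Z_{\mathfrak p}$. So $Z_{\mathfrak p}\cong Q_{\mathfrak p}$ is free. This uses the differential module in an essential way: the kernel and the cokernel are locally the same module.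

**Step 2: $\widehat C^N$ has finite length homology.** Let $\mathfrak p\neq\mathfrak m$. In the left cap, $G_\bullet$ resolves the kernel $Z$, so (1) is exact there even before localizing. Between copies of $F$ it is exact at $\mathfrak p$ because $H(F)_{\mathfrak p}=0$. On the right, $Q_{\mathfrak p}$ is free, so $Q_{\mathfrak p}\cong Q^{**}_{\mathfrak p}$ and $Q^*_{\mathfrak p}$ is free. So the exact complex $P_{\bullet,\mathfrak p}\to Q^*_{\mathfrak p}\to0$ splits, and its dual $0\to Q^{**}_{\mathfrak p}\to P^*_{0,\mathfrak p}\to P^*_{1,\mathfrak p}\to\cdots$ is exact. In particular the kernel of $F_{\mathfrak p}\to P_{0,\mathfrak p}^*$ is the kernel of $F_{\mathfrak p}\to Q_{\mathfrak p}$, which is $\operatorname{im}\partial_{\mathfrak p}$. So $\widehat C^N_{\mathfrak p}$ is exact. The homology of $\widehat C^N$ is finitely generated and supported at $\mathfrak m$, hence of finite length.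

**Step 3: the minimal part.** If some matrix entry of the differential is a nonzero constant, a change of bases splits off a summand $0\to S(-j)\xrightarrow{1}S(-j)\to0$. Repeating this finitely often, $\widehat C^N\cong C^N\oplus(\text{contractible})$ with $C^N$ minimal. Then $C^N$ has finite length homology, and $\beta_{i,j}(C^N)=\dim H_i(\widehat C^N\otimes\Bbbk)_j$, because contractible summands die and $C^N\otimes\Bbbk$ has zero differential.

**Step 4: the caps cost a bounded amount.** We compute the degrees (2) after folding. Each $F(-ia)$ in position $i$ folds to $F$. A generator of $G_l$ of degree $g$ has degree $g+(N-1)a$ in position $N+l$, and folds to degree $g+(N-1)a-(N+l)a=g-(l+1)a$. A generator of $P_l$ of degree $r$ gives one of $P_l^*$ of degree $-r$ in position $-1-l$, which folds to $-r+(l+1)a$. None of these depends on $N$. So the folded vector of $\widehat C^N$ is $N\beta+\gamma$ with $\gamma$ independent of $N$.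

In $\widehat C^N\otimes\Bbbk$ the only differentials that can be nonzero are $G_0\otimes\Bbbk\to F\otimes\Bbbk$ and $F\otimes\Bbbk\to P_0^*\otimes\Bbbk$, since $\partial$ and the resolutions $G_\bullet,P_\bullet$ are minimal. Their ranks are at most $\operatorname{rank}G_0$ and $\operatorname{rank}P_0$, and passing to homology loses at most twice the sum of these ranks. Hence the folded vector $v_N$ of $C^N$ satisfies
$$v_N=N\beta+u_N,\quad\text{entries of }u_N\text{ bounded independently of }N,\quad\operatorname{supp}v_N\subseteq\operatorname{supp}\beta\cup\operatorname{supp}\gamma\subseteq[A',B'] \tag{5}$$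
with $A',B'$ independent of $N$. In particular $v_N/N\to\beta$, and $C^N\ne0$ for $N\gg0$.

**Step 5: folded pure tables.** For $d_0<\dots<d_n$ let $\bar\pi_d$ be the vector with entry $\sum_{l:\,d_l-la=e}\prod_{l'\ne l}|d_l-d_{l'}|^{-1}$ in degree $e$. It is the fold of $\pi_{(0;d)}$, hence a positive rational multiple of the Betti vector of the fold of any pure resolution with degree sequence $d$; such resolutions exist by Theorem 3. For $w=(k;w_k,\dots,w_{k+n})$ with any $k\in\mathbb Z$, folding $\pi_w$ gives exactly $\bar\pi_d$ with
$$d_l=w_{k+l}-ka, \tag{6}$$
because $d_l-la=w_{k+l}-(k+l)a$ and differences are preserved. So the homological shift is invisible after folding, up to a change of $d$.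

**Step 6: a closed cone.** Shift $C^N$ homologically into positions $0,\dots,N'$ with $N'\ge n$, apply Theorem 6 and shift back: $\beta(C^N)$ is a nonnegative combination of tables $\pi_w$. Folding, $v_N$ is a nonnegative combination of vectors $\bar\pi_d$. All entries are nonnegative, so every $\bar\pi_d$ with nonzero coefficient is supported in $\operatorname{supp}v_N\subseteq[A',B']$. That is, $d_l-la\in[A',B']$ for $0\le l\le n$, and there are only finitely many such $d$. So for all $N\gg0$, $v_N/N$ lies in one fixed finitely generated cone. Such a cone is closed, so $\beta=\lim v_N/N$ lies in it. By Carathéodory's theorem, $\beta$ is a nonnegative combination of linearly independent generators, and the coefficients are rational because $\beta$ and the generators are: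
$$\beta=\sum_dc_d\,\bar\pi_d,\qquad c_d\in\mathbb Q_{\ge0}\text{ (finite sum), not all zero since }\beta\ne0. \tag{7}$$

## From a combination to a chain

One might hope that the order along a path already makes the $d$ in (7) a chain. It does not. Between moves $U_i$ the entries rise, but at a drop, by (6), the entry $d_l$ with $l\ge1$ changes by $w_{k+l-1}-w_{k+l}+a$, which is negative for $a\le0$. Concretely, let $n=1$, $a=0$, $N=2$, $\lambda=0$, $\mu=3$. The path
$$(1;1,2),(1;1,3),(1;2,3),(1;2,4),(1;2,5),(0;0,2),(0;0,3),(0;0,4),\dots$$
contains $(1;2,3)$ and $(0;0,4)$, which fold to $d=(2,3)$ and $d=(0,4)$, and these are not comparable. The limit would not keep track of one path in any case. We go back from vectors to tables instead.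

**Step 7: lift, and decompose again.** Consider the table $\sum_dc_d\pi_{(0;d)}$ in positions $0,\dots,n$, with $c_d$ from (7). By Theorem 3, each $\pi_{(0;d)}$ is a positive rational multiple of the table of a pure resolution. So a positive integer multiple of the sum is the table of the minimal resolution of a nonzero finite length module, a direct sum of copies of the modules of Theorem 3. This resolution is a minimal complex in positions $0,\dots,n$ with finite length homology. By Theorem 6 with $N=n$,
$$\sum_dc_d\,\pi_{(0;d)}=\sum_{d\in\mathcal D}c_d'\,\pi_{(0;d)},\qquad c_d'\in\mathbb Q_{>0},$$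
with $\mathcal D$ a finite nonempty chain. Folding is linear, so $\beta=\sum_{d\in\mathcal D}c_d'\bar\pi_d$. Each $\bar\pi_d$ is a positive rational multiple of the Betti vector of the fold of a pure resolution of degree sequence $d$. This proves Theorem 2(i) and Theorem 1. $\blacksquare$

For $n=1$, Step 7 does what the sorting argument did by hand.

## The exact cone, extremal degrees, and non-uniqueness

We prove the rest of Theorem 2.

**Part (ii).** Given a positive rational combination of Betti vectors of folds of pure resolutions, clear denominators and take the corresponding direct sum of folds. It is free with $\partial F\subseteq\mathfrak mF$. Its homology is the direct sum of the twisted homologies of the resolutions, hence nonzero of finite length. Its vector of generator numbers is the prescribed multiple. For the statement on $\varphi$, note that $\sum_l\varphi(d_l-la)\prod_{l'\ne l}|d_l-d_{l'}|^{-1}$ is the value of $\varphi$ on $\bar\pi_d$. If $\varphi\ge0$ on all $F$ as in (i), then it is $\ge0$ on folds of pure resolutions, hence on every $\bar\pi_d$. Conversely, if it is $\ge0$ on every $\bar\pi_d$, it is $\ge0$ on every $F$ by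 (i).

**Part (iii).** Let $a\le0$. The fold of a pure resolution with degree sequence $d$ has generator degrees $e_l=d_l-la$, with
$$e_{l+1}-e_l=d_{l+1}-d_l-a\ge1-a\ge1.$$
So it has $n+1$ distinct generator degrees, spanning at least $n(1-a)$. All coefficients in (i) are positive, so at least one such set of degrees lies in the support of $\beta$, and both bounds hold for $\beta$. The fold of the Koszul complex, with degrees $l(1-a)$ for $0\le l\le n$, attains both. If only $n+1$ degrees $e_0<\dots<e_n$ occur, then every $d$ in the decomposition has $d_l-la=e_l$, that is $d_l=e_l+la$. So there is a single $d$, and $\beta=c\,\bar\pi_d$ with $c>0$. This is the stated formula, since $d_l-d_{l'}=(e_l-e_{l'})+(l-l')a$, and $e_{l+1}-e_l\ge1-a$ by the display.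

**Part (iv).** Let $n=1$ and $b=-a\ge0$. The fold of the resolution of $S(-d_0)/(x_1^{d_1-d_0})$ has one generator in each of the degrees $d_0$ and $d_1+b$. Consider the two chains
$$\{(0,1)\le(2b+2,2b+3)\}\qquad\text{and}\qquad\{(0,b+2)\le(b+1,2b+3)\},$$
with coefficient $1$ on each of these folds. The first gives the degrees $0,\,b+1$ and $2b+2,\,3b+3$. The second gives $0,\,2b+2$ and $b+1,\,3b+3$. Both give one generator in each of the degrees $0,\,b+1,\,2b+2,\,3b+3$, and the chains are different since $1\ne b+2$. $\blacksquare$
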